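# Degree Spectra of Nonempty Polish Spaces Are Not Contained in Nontrivial Cones

## Finite promises about a table of rationals

A *matrix* is a function $q:a\times b\to\mathbb Q$ with $a,b\in\omega$. The size $a\times b$ is part of the data, and $a=0$ or $b=0$ is allowed. A matrix $q'$ *extends* $q$, written $q\subseteq q'$, if the size of $q'$ is at least that of $q$ in both directions and $q$ is the restriction of $q'$ to its own size. We write $q(k){\restriction}N$ for the vector $(q(k,i))_{i<N}$, the beginning of row $k$. On $\mathbb R^N$ we use the sup norm $\|\cdot\|$, and $\mathbb R^0$ is a single point. For $R\subseteq\mathbb R^N$ put $B(R,\varepsilon)=\{v:\exists r\in R\ \|v-r\|<\varepsilon\}$. For $M>0$ let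
$$\tau_M(x)=\max(-M,\min(M,x)),$$
applied coordinatewise to vectors. The map $\tau_M$ is monotone and $1$-Lipschitz, and $\tau_M\tau_{M'}=\tau_M$ when $M\le M'$.

The proof turns on the following object. Take an $n\times N$ matrix $X$, positive rationals $M,\varepsilon$ and a finite set $R\subseteq\mathbb Q^N$, and let $E$ be the set of matrices $q\supseteq X$, of size $a\times b$ say, such that
$$\tau_M(q(k){\restriction}N)\in B(R,\varepsilon)\qquad\text{for all }n\le k<a. \tag{1}$$
Think of $X$ as a corner of an infinite table $Z:\omega\times\omega\to\mathbb Q$ that we are filling in. Then $E$ is a promise: each new row, seen only through its first $N$ entries and truncated at height $M$, will lie within $\varepsilon$ of the finite set $R$. Two properties are immediate. The set $E$ is decidable, since $X,M,R,\varepsilon$ are finite rational data. Also, $X\in E$, and if $X\subseteq q^*\subseteq q\in E$ then $q^*\in E$, because the new rows of $q^*$ are beginnings of new rows of $q$ and still have at least $N$ entries.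

For example, let $X$ be the $2\times1$ matrix with entries $0,1$, and let $M=2$, $R=\{2\}$, $\varepsilon=\frac12$. Since $\tau_2(x)>\frac32$ exactly when $x>\frac32$, the set $E$ consists of the matrices extending $X$ whose rows $k\ge2$ all have first entry greater than $\frac32$. These entries are not bounded above, since truncation hides everything beyond $M$.

Here is what tables are for. The rows $x_k=(Z(k,i))_{i\in\omega}$ of a table are points of $\mathbb R^\omega$, and their closure is a Polish space. Use the metric
$$d(x,x')=\sum_i2^{-i}\min(1,|x(i)-x'(i)|), \tag{2}$$
which is compatible with the topology of $\mathbb R^\omega$ and complete, hence complete on each closed subset. The reals $d(x_k,x_l)$ are computable from $Z$ uniformly in $k,l$. So *if $h:\mathbb Y\to\mathbb R^\omega$ is a closed embedding* (a homeomorphism onto a closed set), *$(y_k)$ is dense in $\mathbb Y$, and $Z(k,i)=h_i(y_k)$ for all $k,i$, then $Z$ computes a presentation of $\mathbb Y$.* We shall construct such a $Z$ for a given space while keeping it weak as an oracle. The promises $E$ make both possible: $R$ carries finitely much information about the shape of $\mathbb Y$, and the decidability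 of $E$ lets us search through all permitted continuations without an oracle for $\mathbb Y$.

## Spectra of structures and spectra of Polish spaces

For a countably infinite structure $\mathcal S$ in a computable language, its degree spectrum is
$$\operatorname{DgSp}(\mathcal S)=\{\deg(D(\mathcal A)):\mathcal A\cong\mathcal S,\ \mathcal A\text{ has domain }\omega\},$$
where $D(\mathcal A)$ is the atomic diagram. The structure is *automorphically trivial* if there is a finite set $F$ such that every permutation of the domain fixing $F$ pointwise is an automorphism. The complete graph on $\omega$ is an example, with $F=\emptyset$; its spectrum is $\{\mathbf 0\}$.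

For $Z\subseteq\omega$, a *$Z$-computable Polish space* is a Polish space together with a compatible complete metric $d$ and a dense sequence $(x_i)_{i\in\omega}$ such that the reals $d(x_i,x_j)$ are $Z$-computable uniformly in $i,j$: from $i,j,k$ the oracle $Z$ computes a rational within $2^{-k}$ of $d(x_i,x_j)$. For instance, $\mathbb R$ with the usual metric and a computable list of $\mathbb Q$ is $\emptyset$-computable. We say that $Z$ *presents* $\mathbb Y$ if $\mathbb Y$ is homeomorphic to a $Z$-computable Polish space, and we put
$$\operatorname{Spec}(\mathbb Y)=\{\deg Z:Z\text{ presents }\mathbb Y\}.$$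
This is the degree spectrum of $\mathbb Y$ up to homeomorphism. It is upward closed: if $Z\le_TZ'$ and $Z$ presents $\mathbb Y$, then so does $Z'$. This is why automorphically trivial structures are set aside below: $\{\mathbf 0\}$ fails to be a Polish spectrum for a degenerate reason.

Bazhenov, Kalimullin and Schwidefsky, in "An effective version of the Stone duality" (arXiv:2604.04492, 2026), proved that every degree spectrum of a countable algebraic structure $\mathcal S$ is the degree spectrum of an appropriately chosen (effectively presented, second-countable $T_0$) topological space with base $\mathbb X_{\mathcal S}$. They state that it is still unknown whether an analogue holds for degree spectra of Polish spaces up to homeomorphism. So we ask: given a countably infinite $\mathcal S$ in a computable language, not automorphically trivial, is there always a Polish space $\mathbb Y$ with $\operatorname{Spec}(\mathbb Y)=\operatorname{DgSp}(\mathcal S)$? The answer is no, and it comes from the following theorem.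

**Theorem 1.** Let $\mathbb Y$ be a nonempty Polish space and $W\subseteq\omega$. Let $C_0,C_1,\dots\subseteq\omega^\omega$ be closed sets with no $W$-computable element, and let $A_0,A_1,\dots\subseteq\omega$ be sets not c.e. in $W$. Then some $Z$ presents $\mathbb Y$ such that no element of $\bigcup_jC_j$ is computable in $W\oplus Z$ and no $A_j$ is c.e. in $W\oplus Z$.

If only one of the two lists matters, pad the other: the empty set is closed with no $W$-computable element, and some set is not c.e. in $W$, since only countably many are. For a first reading take $W=\emptyset$ and all $C_j=\{c\}$ for one noncomputable $c$. The theorem then says that every nonempty Polish space has a presentation that does not compute $c$.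

## Cycle graphs that code a set into every copy

**Corollary 2.** For noncomputable $c\subseteq\omega$, let $\mathcal G_c$ be the graph consisting of one cycle of length $2n+3$ for each $n\in c$ and one cycle of length $2n+4$ for each $n\notin c$ (pairwise disjoint). Then $\mathcal G_c$ is not automorphically trivial, and no Polish space $\mathbb Y$ satisfies $\operatorname{Spec}(\mathbb Y)=\operatorname{DgSp}(\mathcal G_c)$.

For example, if $0,2\in c$ and $1\notin c$, the first three cycles have lengths $3,6,7$.

**Proof from Theorem 1.** *Not automorphically trivial.* Given a finite $F$, choose two cycles disjoint from $F$, a vertex $u$ on the first and $v$ on the second. Exchange $u$ and $v$ and fix everything else. A neighbor $u'$ of $u$ is fixed, so the edge $uu'$ is sent to $vu'$, which is not an edge. So this permutation fixes $F$ pointwise and is not an automorphism.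

*Every copy computes $c$.* Let $\mathcal A\cong\mathcal G_c$ have domain $\omega$. Given $n$, search in $\mathcal A$ for a cycle of length $2n+3$ or $2n+4$. The only cycles in a disjoint union of cycles are the components. Length $2n+3$ occurs exactly when $n\in c$ and length $2n+4$ exactly when $n\notin c$, so the search ends and decides whether $n\in c$. Hence every degree in the nonempty set $\operatorname{DgSp}(\mathcal G_c)$ is $\ge\deg(c)$.

*No Polish space matches.* Let $\mathbb Y$ be a nonempty Polish space. Theorem 1 with $W=\emptyset$ and $C_0=\{c\}$ (the characteristic function; singletons are closed) gives $Z$ presenting $\mathbb Y$ with $Z\not\ge_Tc$. So $\deg Z\in\operatorname{Spec}(\mathbb Y)\setminus\operatorname{DgSp}(\mathcal G_c)$. The empty space, if admitted, has spectrum $\emptyset$ or all degrees, depending on convention. Since $\operatorname{DgSp}(\mathcal G_c)$ is nonempty and omits $\mathbf 0$, it is neither. $\square$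

The graph announces "there is a cycle of length $5$" in a finite part of its diagram. The next section shows that a finite corner of a table says nothing of this kind about the space.

## Tables for finite spaces, $\omega$, $\mathbb R$ and $\mathbb R^\omega$

*Finite spaces.* If $\mathbb Y$ is finite and nonempty, it is discrete and $Z=\emptyset$ presents it. Then $W\oplus Z\equiv_TW$ and Theorem 1 holds trivially.

*The discrete space $\omega$ and the line $\mathbb R$.* Both have computable presentations, so Theorem 1 is trivial for them too: take $Z$ computable. But try something stronger, namely to start a table for $\mathbb Y=\omega$ or $\mathbb Y=\mathbb R$ with an arbitrary given $a\times b$ matrix $X$. For $i<b$ let $h_i:\mathbb R\to\mathbb R$ be piecewise linear with $h_i(k)=X(k,i)$ for $k<a$ and constant outside $[0,a-1]$ (for $a=0$ take $h_i=0$). Let $h_b(y)=y$ and $h_i=0$ for $i>b$. Then $h=(h_i)_i$ is continuous. If $h(y^m)$ converges in $\mathbb R^\omega$, then column $b$ shows that $y^m$ converges, so $h$ is a closed embedding of $\mathbb R$, and likewise of $\omega$. Enumerate $\mathbb Q$ (respectively $\omega$) without repetition as $y_0,y_1,\dots$ starting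 with $0,1,\dots,a-1$. The table $Z(k,i)=h_i(y_k)$ is rational, computable, begins with $X$, and presents $\mathbb Y$. Two devices appear here: *early columns may be bent* so that prescribed entries come out right, and *a faithful copy of the space is kept in later columns*.

*The space $\mathbb R^\omega$, by finite extensions.* Let $c$ be noncomputable. Here is a construction of a table $Z\not\ge_Tc$ whose rows are dense in $\mathbb R^\omega$. Given the current matrix $X$ and a Turing functional $\Phi_e$, proceed as follows, where $\Phi_e^q(m){\downarrow}$ means that the computation halts asking only for entries inside $q$.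

* If some $q\supseteq X$ has $\Phi_e^q(m){\downarrow}\ne c(m)$ for some $m$, move to $q$.
* Otherwise, if for some $q\supseteq X$ and some $m$ no $q'\supseteq q$ has $\Phi_e^{q'}(m){\downarrow}$, move to $q$.

One of the two cases applies. If neither did, then $c$ would be computable: given $m$, search for $q'\supseteq X$ with $\Phi_e^{q'}(m){\downarrow}$. It exists since the second case fails, and the value is $c(m)$ since the first fails. Either move guarantees $\Phi_e^Z\ne c$. In between, add a row and enough columns to meet the next basic open box of $\mathbb R^\omega$, filling other entries with $0$. The closure of the rows of $Z$ is $\mathbb R^\omega$, so $Z$ presents $\mathbb R^\omega$.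

This is the pattern to keep. The last search used only one fact about the family of permitted matrices (here, all matrices extending $X$), namely that we can search through it effectively.

## Why the image of the space must move

For a general $\mathbb Y$ the construction just given fails in one respect: as soon as every box is met, the closure of the rows is $\mathbb R^\omega$, whatever $\mathbb Y$ is. The matrices must be restricted so that the rows trace out a copy of $\mathbb Y$.

The first thing to try is to fix a closed embedding $f:\mathbb Y\to\mathbb R^\omega$ and to permit only matrices whose rows are beginnings of points of $f(\mathbb Y)$. The step that breaks is the last search: "search for a permitted $q'\supseteq q$ with $\Phi_e^{q'}(m){\downarrow}$" now needs an oracle for the permitted matrices, that is, for $f(\mathbb Y)$. The conclusion becomes "$c$ is computable from that oracle", which is no contradiction.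

The defect is real even for very simple spaces. Let $\mathbb Y=\omega$ be discrete and $f(n)=(2n+c(n),0,0,\dots)$. This is a closed embedding, since distinct points differ by at least $1$ in coordinate $0$. Let $Z$ be any table whose rows lie in $f(\omega)$ and are dense in it. Every point of $f(\omega)$ is isolated, so it is a row. Then $n\in c$ if and only if $2n+1$ occurs in column $0$, and $n\notin c$ if and only if $2n$ occurs there, so $c\le_TZ$. Yet $\omega$ has a computable presentation. The fault lies with the embedding, so the embedding must be allowed to change during the construction.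

The way past this is to promise only a finite amount about the image at each stage. For a fixed $N$ and $M$, the truncated image $\{\tau_M((h_i(y))_{i<N}):y\in\mathbb Y\}$ is a bounded subset of $\mathbb R^N$, so it lies near a finite rational set $R$ at resolution $\varepsilon$. Requiring only (1) leaves a decidable family of permitted matrices. The price is that we must be able to realize *every* $q$ satisfying (1), whether or not its rows lie on the current image: we bend $h$ until they do. The rest of the proof shows that bending costs little in the truncated coordinates, that later promises can be nested inside earlier ones, and that the bent maps converge to a closed embedding of the same space.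

## Conditions: a moving embedding with a finite promise

From now on **$\mathbb Y$ is an infinite Polish space**. Every Polish space is homeomorphic to a closed subspace of $\mathbb R^\omega$ (Kechris, *Classical Descriptive Set Theory*, Thm. 4.17). Fix

* a closed embedding $f=(f_j)_{j\in\omega}:\mathbb Y\to\mathbb R^\omega$ and a dense sequence $(e_s)$ in $\mathbb Y$;
* a function $\pi:\omega\to\omega$ taking every value infinitely often, and $g_i=f_{\pi(i)}$.

In the sequence $(g_i)$ each coordinate $f_j$ occurs infinitely often. However much we bend the early columns, a fresh copy of $f_j$ is always waiting in a later one.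

**Definition.** A *condition* is $p=(n,N,X,(y_k)_{k<n},(h_i)_{i\in\omega},M,R,\varepsilon)$ such that:

* (C1) $X$ is an $n\times N$ matrix; the $y_k\in\mathbb Y$ are distinct; each $h_i:\mathbb Y\to\mathbb R$ is continuous with $h_i-g_i$ bounded; $h_i=g_i$ for $i\ge N$; and $h_i(y_k)=X(k,i)$ for $k<n$, $i<N$.
* (C2) $M,\varepsilon$ are positive rationals and $R\subseteq\mathbb Q^N$ is finite. Write $H(y)=\tau_M\big((h_i(y))_{i<N}\big)$.
* (C3) For each $r\in R$ there are infinitely many $y\in\mathbb Y$ with $\|H(y)-r\|<\varepsilon$.
* (C4) There is a compact $K\subseteq B(R,\varepsilon)$ with $H(y)\in K$ for all $y\in\mathbb Y\setminus\{y_k:k<n\}$.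

Let $E(p)$ be the decidable set (1) formed from $X,M,R,\varepsilon$.

Condition (C3) says that the promise is not too generous: near each $r$ there are enough points to serve as new rows. Condition (C4) says that it is not too strict, with some slack: every unlisted point already satisfies it, and the compact set stays at positive distance from the complement of $B(R,\varepsilon)$. The space, the points $y_k$ and the functions $h_i$ are in no sense computable; only $X,M,R,\varepsilon$ enter $E(p)$.

**Example.** Let $\mathbb Y=\omega$ be discrete, $f(n)=(n,0,0,\dots)$ and $\pi(0)=0$. Take $h=g$, $n=2$, $N=1$, $y_0=0$, $y_1=1$, $X$ with entries $0,1$, $M=2$, $R=\{2\}$ and $\varepsilon=\frac12$. Then $H(y)=\min(2,y)$ takes the values $0,1,2,2,2,\dots$. Both (C3) and (C4) hold, with $K=\{2\}$, and $E(p)$ is the example from the first section. With no points listed and $R=\{0,1,2\}$, (C3) would fail at $r=0$; so the isolated outliers $0,1$ have to be listed. Now let $q\in E(p)$ be the $3\times1$ matrix with entries $0,1,\frac{17}{10}$. We can realize its last row at $y_2=5$ by changing $h_0(5)$ from $5$ to $\frac{17}{10}$. The truncated value moves from $2$ to $\frac{17}{10}$,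 less than $2\varepsilon$. The untruncated value moves by $\frac{33}{10}$. Only truncated values will be under control, and the convergence argument has to cope with this.

The *initial condition* $p_0$ has $n=N=0$, $X$ empty, $h=g$, $M=\varepsilon=1$ and $R=\mathbb R^0$. Here (C3) holds because $\mathbb Y$ is infinite, (C4) holds with $K=\mathbb R^0$, and $E(p_0)$ is the set of all matrices.

## Bending the embedding to realize a permitted matrix

**Lemma 4 (Extension Lemma).** Let $p$ be a condition, $q\in E(p)$ and $s\in\omega$. There is a condition $p'=(n',N',X',(y'_k)_{k<n'},(h'_i),M',R',\varepsilon')$ such that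

* (E1) $X'\supseteq q$, $N'>N$, $(y'_k)_{k<n'}$ extends $(y_k)_{k<n}$, and $e_s\in\{y'_k:k<n'\}$;
* (E2) $E(p')\subseteq E(p)$;
* (E3) $|\tau_Mh'_i-\tau_Mh_i|\le3\varepsilon$ on $\mathbb Y$ for $i<N$;
* (E4) $\varepsilon'\le2^{-s-3}$, $M'\ge M+1$, and for $i<N'$: $|h'_i(y)|\ge M'-1$ implies $|g_i(y)|\ge s$;
* (E5) for each $j\le s$ there is $i<N'$ with $|h'_i-f_j|\le2^{-s}$ on $\mathbb Y$.

Before the proof, here is the role of each item. (E1) makes the table contain what we want. (E2) nests the promises. (E3) gives convergence of truncations. (E4) says that large values of $h'_i$ occur only where $g_i$ is large, which will upgrade (E3) to convergence of the $h_i$ themselves. (E5) keeps $f$ recoverable.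

**Proof.** Let $q$ have size $a\times b$, so $a\ge n$ and $b\ge N$. We use bump functions: if $V$ is open and $y\in V$, there is a continuous $\varphi:\mathbb Y\to[0,1]$ with $\varphi(y)=1$ and $\varphi=0$ off $V$, for example $\varphi(x)=\max(0,1-\rho(x,y)/\delta)$, where $\rho$ is a compatible metric and the open $\delta$-ball at $y$ lies in $V$. New points will be called $y_k$ with $k\ge n$; they are the $y'_k$ of the statement.

**Step 1: make the rows of $q$ values at actual points.** For $n\le k<a$, (1) gives $r_k\in R$ with $\|\tau_M(q(k){\restriction}N)-r_k\|<\varepsilon$. By (C3) we can choose successively $y_k$, $n\le k<a$, distinct from all earlier points, with $\|H(y_k)-r_k\|<\varepsilon$. Finitely many numbers below $\varepsilon$ are involved; choose $\theta\in(0,\varepsilon)$ above all of them. By continuity, choose pairwise disjoint open sets $W_k\ni y_k$ for $k<a$ such that each $h_i$ with $i<b$ is bounded on each $W_k$, and for $n\le k<a$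
$$\|\tau_M(q(k){\restriction}N)-r_k\|\le\theta,\qquad\|H(y)-r_k\|\le\theta\ \text{ for }y\in W_k. \tag{3}$$
Let $\varphi_k$ be a bump at $y_k$ vanishing off $W_k$. Put
$$h^1_i=h_i+\sum_{k\in I_i}\varphi_k\,(q(k,i)-h_i)\quad(i<b),\qquad h^1_i=h_i\quad(i\ge b),$$
where $I_i=[n,a)$ for $i<N$ and $I_i=[0,a)$ for $N\le i<b$. Each $h^1_i$ is continuous, and $h^1_i-g_i$ is bounded because $h_i$ is bounded on the $W_k$. Moreover $h^1_i(y_k)=q(k,i)$ for all $k<a$, $i<b$. For $k\in I_i$ this holds since $\varphi_k(y_k)=1$ and the other bumps vanish at $y_k$. The remaining case is $k<n$, $i<N$. There no bump used in $h^1_i$ is nonzero at $y_k$, so $h^1_i(y_k)=h_i(y_k)=X(k,i)=q(k,i)$.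

**Step 2: bound the bending and keep slack in the old promise.** Let $H^1=\tau_M((h^1_i)_{i<N})$, and let $i<N$. On $W_k$ with $n\le k<a$ we have $h^1_i=(1-\varphi_k)h_i+\varphi_kq(k,i)$, which lies between $h_i$ and $q(k,i)$. As $\tau_M$ is monotone, $\tau_Mh^1_i$ lies between $\tau_Mh_i$ and $\tau_Mq(k,i)$, and by (3) both of these lie in $[r_k(i)-\theta,r_k(i)+\theta]$. Off these $W_k$ we have $h^1_i=h_i$. Therefore
$$\|H^1-H\|\le2\varepsilon\ \text{ on }\mathbb Y, \tag{4}$$
and, using (C4) for points outside all $W_k$ with $n\le k<a$,
$$H^1(y)\in K^1:=K\cup\bigcup_{n\le k<a}\{v:\|v-r_k\|\le\theta\}\quad\text{for }y\notin\{y_k:k<n\}. \tag{5}$$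
The set $K^1$ is compact, nonempty since $\mathbb Y$ is infinite, and contained in the open set $B(R,\varepsilon)$. So we can fix $\mu$ with $0<\mu\le\varepsilon/2$ such that every $v$ with $\operatorname{dist}(v,K^1)\le3\mu$ lies in $B(R,\varepsilon)$. Put $\kappa=\min(\mu,2^{-s-1})$; in particular $\kappa\le\frac12$.

**Step 3: add fresh columns and the point $e_s$, with rational entries.** Choose $N'>b$ with $\{0,\dots,s\}\subseteq\pi([b,N'))$; this is possible because $\pi$ takes every value infinitely often. If $e_s\notin\{y_k:k<a\}$, put $y_a=e_s$ and $a_1=a+1$; otherwise put $a_1=a$. Take bumps $\psi_k$ at $y_k$ for $k<a_1$, vanishing off pairwise disjoint open neighborhoods of the $y_k$. Choose reals $c_{k,i}$ with $|c_{k,i}|\le\kappa$ and $h^1_i(y_k)+c_{k,i}\in\mathbb Q$ for $k<a_1$, $i<N'$, where $c_{k,i}=0$ if $k<a$ and $i<b$ (there the value is already the rational $q(k,i)$). Let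
$$h^2_i=h^1_i+\sum_{k<a_1}c_{k,i}\psi_k\quad(i<N'),\qquad h^2_i=h^1_i=g_i\quad(i\ge N').$$
The last equality holds since $i\ge N'>b\ge N$. The bumps are nonzero on disjoint sets, so $|h^2_i-h^1_i|\le\kappa$. For $k<a_1$ and $i<N'$ the value $h^2_i(y_k)$ is rational.

**Step 4: choose the new promise from the cluster set.** Let $C$ bound all $|h^2_i-g_i|$ with $i<N'$. Choose rationals $M'\ge\max(M+1,C+s+2)$ and $0<\varepsilon'\le\min(\mu/2,2^{-s-3})$, and put $H^2=\tau_{M'}((h^2_i)_{i<N'}):\mathbb Y\to[-M',M']^{N'}$. Let $L$ be the set of $v\in[-M',M']^{N'}$ every neighborhood of which contains $H^2(y)$ for infinitely many $y\in\mathbb Y$. The set $L$ is closed, hence compact. It is nonempty: otherwise finitely many open sets, each containing $H^2(y)$ for only finitely many $y$, would cover the cube, and $\mathbb Y$ would be finite. The open $\varepsilon'$-balls about points $r\in\mathbb Q^{N'}$ with $\operatorname{dist}(r,L)<\varepsilon'$ cover $L$. By compactness there is a finite $R'\subseteq\mathbb Q^{N'}$ with $L\subseteq B(R',\varepsilon')$ and every $r\in R'$ at distance less than $\varepsilon'$ from some point of $L$. Again by compactness there is $\eta>0$ with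
$$K':=\{v\in[-M',M']^{N'}:\operatorname{dist}(v,L)\le\eta\}\subseteq B(R',\varepsilon').$$

**Step 5: list the points that the new promise would miss.** Let $A=\{y:H^2(y)\notin K'\}$.

The set $A$ is finite. If it were infinite, then by compactness of the cube some $v$ would have $H^2(y)$ in each of its neighborhoods for infinitely many $y\in A$. Then $v\in L$, so some $y\in A$ would have $\operatorname{dist}(H^2(y),L)<\eta$, which means $H^2(y)\in K'$, a contradiction.

Each $y\in A$ is isolated in $\mathbb Y$. If not, every neighborhood of $y$ contains infinitely many points, and continuity of $H^2$ gives $H^2(y)\in L\subseteq K'$, a contradiction.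

Let $y_{a_1},\dots,y_{n'-1}$ enumerate $A\setminus\{y_k:k<a_1\}$. Let $h'_i=h^2_i$, except that for $i<N'$ the values at the isolated points $y_k$, $a_1\le k<n'$, are changed by at most $\kappa$ to rational values. Changing a function at an isolated point keeps it continuous, so each $h'_i$ is continuous, $|h'_i-h^2_i|\le\kappa$, and
$$|h'_i-h^1_i|\le2\kappa\le\min(2\mu,2^{-s})\quad\text{for all }i. \tag{6}$$
Put $X'(k,i)=h'_i(y_k)$ for $k<n'$, $i<N'$, and $p'=(n',N',X',(y_k)_{k<n'},(h'_i),M',R',\varepsilon')$.

**Step 6: check that $p'$ is a condition.** For (C1), the points are distinct by choice, the entries of $X'$ are rational, the differences $h'_i-g_i$ are bounded, and $h'_i=g_i$ for $i\ge N'$. (C2) is clear. Let $H'=\tau_{M'}((h'_i)_{i<N'})$; it agrees with $H^2$ off the finite set $\{y_k:a_1\le k<n'\}$. For (C3), let $r\in R'$ and pick $v\in L$ with $\|v-r\|<\varepsilon'$. A neighborhood of $v$ lies in $B(\{r\},\varepsilon')$, so infinitely many $y$ satisfy $\|H^2(y)-r\|<\varepsilon'$, and all but finitely many of them satisfy $\|H'(y)-r\|<\varepsilon'$. For (C4), if $y\notin\{y_k:k<n'\}$, then $y\notin A$ and $H'(y)=H^2(y)\in K'$, with $K'$ compact and contained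 in $B(R',\varepsilon')$.

**Step 7: check (E1)–(E5).** (E1) For $k<a$, $i<b$ we have $h'_i(y_k)=h^2_i(y_k)=h^1_i(y_k)=q(k,i)$. For the second equality, $c_{k,i}=0$ and the other bumps vanish at $y_k$. Also $n'\ge a$ and $N'>b\ge N$, so $X'\supseteq q$. The point $e_s$ was listed in Step 3, unless it was already listed.

(E2) Let $q^*\in E(p')$. Then $q^*\supseteq X'\supseteq q\supseteq X$. Consider a row $k\ge n$ of $q^*$; we must show $\tau_M(q^*(k){\restriction}N)\in B(R,\varepsilon)$.

* If $k<a$, then $q^*(k){\restriction}N=q(k){\restriction}N$, and $q\in E(p)$.
* If $a\le k<n'$, then $q^*(k){\restriction}N=(h'_i(y_k))_{i<N}$. By (6), its $\tau_M$-image is within $2\mu$ of $H^1(y_k)$, which is in $K^1$ by (5). By the choice of $\mu$ it lies in $B(R,\varepsilon)$.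
* If $k\ge n'$, choose $r\in R'$ with $\|\tau_{M'}(q^*(k){\restriction}N')-r\|<\varepsilon'$. By (C3) for $p'$, choose $y\notin\{y_l:l<n'\}$ with $\|H'(y)-r\|<\varepsilon'$. The vectors $\tau_{M'}(q^*(k){\restriction}N')$ and $H'(y)$ differ by less than $2\varepsilon'\le\mu$. Apply the $1$-Lipschitz map $\tau_M$ to the first $N$ coordinates and use $\tau_M\tau_{M'}=\tau_M$: the vector $\tau_M(q^*(k){\restriction}N)$ is within $\mu$ of $\tau_M((h'_i(y))_{i<N})$. By (6), the latter is within $2\mu$ of $H^1(y)\in K^1$. Altogether the distance to $K^1$ is at most $3\mu$, so $\tau_M(q^*(k){\restriction}N)\in B(R,\varepsilon)$.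

(E3) For $i<N$, by (6) and (4), $|\tau_Mh'_i-\tau_Mh_i|\le2\mu+2\varepsilon\le3\varepsilon$.

(E4) The first two inequalities hold by choice. For $i<N'$ we have $|h'_i-g_i|\le C+\kappa$. If $|h'_i(y)|\ge M'-1\ge C+s+1$, then $|g_i(y)|\ge C+s+1-(C+\kappa)\ge s$.

(E5) For $j\le s$ pick $i\in[b,N')$ with $\pi(i)=j$. Since $i\ge b\ge N$, we have $h^1_i=h_i=g_i=f_j$, and (6) gives $|h'_i-f_j|\le2^{-s}$. $\square$

## Convergence of the bent maps to a closed embedding

**Lemma 5 (Limit Lemma).** Let $p_0$ be the initial condition and let $p_{s+1}$ be obtained from $p_s$ by Lemma 4 with parameter $s$ and some $q_s\in E(p_s)$. Let $n_s,N_s,X_s,h^s,M_s,\varepsilon_s$ be the components of $p_s$. Then $n_s,N_s\to\infty$, and $Z=\bigcup_sX_s:\omega\times\omega\to\mathbb Q$ satisfies: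

* (a) $q_s\subseteq Z$, and $Z{\restriction}(a\times b)\in E(p_s)$ whenever $a\ge n_s$, $b\ge N_s$;
* (b) $Z$ presents $\mathbb Y$.

**Proof.** By (E1), $N_s$ is strictly increasing. The listed points contain every $e_s$, and a dense sequence in an infinite metrizable space takes infinitely many values, so $n_s\to\infty$. Write $(y_k)_{k\in\omega}$ for the resulting sequence of all listed points.

**Step 1: part (a).** We have $q_s\subseteq X_{s+1}\subseteq Z$. Given $a\ge n_s$ and $b\ge N_s$, take $t\ge s$ with $n_t\ge a$ and $N_t\ge b$. Then $X_s\subseteq Z{\restriction}(a\times b)\subseteq X_t$, and $X_t\in E(p_t)\subseteq E(p_s)$ by (E2). Since $E(p_s)$ is closed under going down to matrices between $X_s$ and a member, $Z{\restriction}(a\times b)\in E(p_s)$.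

**Step 2: the functions $h^t_i$ converge, although only truncations are controlled.** By (E4), $\varepsilon_s\le2^{-s-2}$ for $s\ge1$, so
$$\delta_s:=3\sum_{t\ge s}\varepsilon_t\le3\cdot2^{-s-1}<1\qquad(s\ge1),$$
and $M_s$ increases to $\infty$. Fix $i$ and let $s\ge1$ with $i<N_s$. For $t\ge s$ we have $\tau_{M_s}=\tau_{M_s}\tau_{M_t}$, so by (E3)
$$|\tau_{M_s}h^{t+1}_i-\tau_{M_s}h^t_i|\le|\tau_{M_t}h^{t+1}_i-\tau_{M_t}h^t_i|\le3\varepsilon_t\quad\text{on }\mathbb Y. \tag{7}$$
Work on the open set $\{|g_i|<s-1\}$, and let $t\ge s$. The condition $p_t$ came from $p_{t-1}$ with parameter $t-1$, so by (E4) a value $|h^t_i(y)|\ge M_t-1$ would force $|g_i(y)|\ge t-1\ge s-1$. Hence $|h^t_i|<M_t-1$ on this set, and $\tau_{M_t}h^t_i=h^t_i$. As $3\varepsilon_t<1$, the second inequality in (7) gives $|\tau_{M_t}h^{t+1}_i|<M_t$. So the truncation is inactive there too, and $\tau_{M_t}h^{t+1}_i=h^{t+1}_i$. Therefore $|h^{t+1}_i-h^t_i|\le3\varepsilon_t$ on $\{|g_i|<s-1\}$ for all $t\ge s$, and $(h^t_i)_t$ converges uniformly there. These open sets cover $\mathbb Y$ as $s\to\infty$. So $h^\infty_i=\lim_th^t_i$ exists and is continuous on $\mathbb Y$. Summing the bounds (7) over $t\ge s$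 gives
$$|\tau_{M_s}h^\infty_i-\tau_{M_s}h^s_i|\le\delta_s\quad\text{on }\mathbb Y\text{ whenever }s\ge1,\ i<N_s. \tag{8}$$
If $k<n_t$ and $i<N_t$, then $h^t_i(y_k)=X_t(k,i)=Z(k,i)$ by (C1). So $h^\infty_i(y_k)=Z(k,i)$ for all $k,i$.

**Step 3: if $h^\infty(y^m)=(h^\infty_i(y^m))_i$ converges in $\mathbb R^\omega$, then $(y^m)$ converges in $\mathbb Y$.** Fix $j$. We show that $(f_j(y^m))_m$ is a Cauchy sequence.

First we show that it is bounded. Pick $i$ with $\pi(i)=j$, let $|h^\infty_i(y^m)|\le B$ for all $m$, and take $s\ge1$ with $i<N_s$ and $M_s>B+1$. By (8), $|\tau_{M_s}h^s_i(y^m)|\le B+\delta_s<B+1<M_s$, so the truncation is inactive and $|h^s_i(y^m)|<B+1$. Since $h^s_i-f_j=h^s_i-g_i$ is bounded by (C1), $(f_j(y^m))_m$ is bounded, say by $B'$.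

Next, let $s\ge\max(j,1)$ with $M_{s+1}>B'$. By (E5) for the step from $p_s$ to $p_{s+1}$ there is $i<N_{s+1}$ with $|h^{s+1}_i-f_j|\le2^{-s}$ on $\mathbb Y$. Since $\tau_{M_{s+1}}f_j(y^m)=f_j(y^m)$, the Lipschitz property and (8) with $s+1$ in place of $s$ give
$$|\tau_{M_{s+1}}h^\infty_i(y^m)-f_j(y^m)|\le\delta_{s+1}+2^{-s}\quad\text{for all }m.$$
The sequence $\tau_{M_{s+1}}h^\infty_i(y^m)$ converges as $m\to\infty$, so $\limsup_{m,m'}|f_j(y^m)-f_j(y^{m'})|\le2(\delta_{s+1}+2^{-s})$. Letting $s\to\infty$, we see that $(f_j(y^m))_m$ is Cauchy.

This holds for every $j$, so $f(y^m)$ converges in $\mathbb R^\omega$. As $f$ is a closed embedding, $(y^m)$ converges in $\mathbb Y$.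

**Step 4: $h^\infty$ is a closed embedding, and $Z$ presents $\mathbb Y$.** The map $h^\infty$ is continuous by Step 2. The rest is Step 3 applied to suitable sequences. If $h^\infty(y)=h^\infty(y')$, then the images of $y,y',y,y',\dots$ converge, so this sequence converges and $y=y'$. If $h^\infty(y^m)\to h^\infty(y)$, then the images of $y^0,y,y^1,y,\dots$ converge, so this sequence converges, necessarily to $y$, and $y^m\to y$. If $h^\infty(y^m)\to x$, then $y^m$ converges to some $y$, and $x=h^\infty(y)$ by continuity, so the image is closed. Finally, $\{y_k:k\in\omega\}\supseteq\{e_s:s\in\omega\}$ is dense in $\mathbb Y$, so the rows $(Z(k,i))_i=h^\infty(y_k)$ are dense in $h^\infty(\mathbb Y)$. With the metric (2), which is complete on this closed set, the distances between rows are $Z$-computable uniformly. So $Z$ presents $\mathbb Y$. $\square$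

## Searching inside a decidable promise

We now prove Theorem 1 for infinite $\mathbb Y$; finite nonempty spaces were handled above. Identify $Z:\omega\times\omega\to\mathbb Q$ with an element of $\omega^\omega$, and with its graph, via fixed computable codings. For a matrix $q$, "$\Phi_e^{W\oplus q}(m){\downarrow}$" means that the computation halts using, besides answers from $W$, only values $Z(k,i)$ given by $q$. Such a computation is preserved when $q$ is extended. If $\Phi_e^{W\oplus Z}(m){\downarrow}$, then $\Phi_e^{W\oplus(Z{\restriction}a\times b)}(m){\downarrow}$ for all large $a,b$, because a halting computation uses finitely many entries. The same conventions apply to $\Gamma_e$, the $e$-th c.e. operator. Let $T_j$ be the set of finite initial segments of elements of $C_j$. As $C_j$ is closed, a function all of whose initial segments lie in $T_j$ belongs to $C_j$.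

List in order type $\omega$ the requirements
$$\mathcal R_{e,j}:\ \Phi_e^{W\oplus Z}\notin C_j\ (\text{or is not total}),\qquad\mathcal S_{e,j}:\ \Gamma_e^{W\oplus Z}\ne A_j.$$
Build $p_0,p_1,\dots$ as in Lemma 5, choosing $q_s\in E:=E(p_s)$ according to the $s$-th requirement.

**Requirement $\mathcal R_{e,j}$: force a wrong initial segment or divergence.**

(i) If there are $q\in E$ and $m$ such that $\Phi_e^{W\oplus q}{\restriction}m$ is defined and not in $T_j$, let $q_s$ be such a $q$. Since $q_s\subseteq Z$, the function $\Phi_e^{W\oplus Z}$, if total, has an initial segment outside $T_j$, so it is not in $C_j$.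

(ii) Otherwise, if there are $q\in E$ and $m$ such that no $q'\in E$ with $q'\supseteq q$ has $\Phi_e^{W\oplus q'}(m){\downarrow}$, let $q_s$ be such a $q$. By Lemma 5(a), all sufficiently large rectangles $Z{\restriction}(a\times b)$ are in $E$ and extend $q_s$, so none of them makes $\Phi_e(m)$ halt. Hence $\Phi_e^{W\oplus Z}(m){\uparrow}$.

One of (i), (ii) applies. Suppose neither does. Set $q^0=X_s\in E$. Given $q^m\in E$, search for $q^{m+1}\in E$ with $q^{m+1}\supseteq q^m$ and $\Phi_e^{W\oplus q^{m+1}}(m){\downarrow}$, and let $f(m)$ be the value. The search succeeds by the failure of (ii), and it is $W$-computable *because $E$ is decidable*. Computations are preserved under extension, so $f{\restriction}m=\Phi_e^{W\oplus q^m}{\restriction}m$, and this lies in $T_j$ by the failure of (i). So all initial segments of $f$ lie in $T_j$, and $f\in C_j$ is $W$-computable, contradicting the hypothesis on $C_j$.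

**Requirement $\mathcal S_{e,j}$: force a wrong element or omit a right one.** If some $q\in E$ has $\Gamma_e^{W\oplus q}\not\subseteq A_j$, let $q_s$ be such a $q$; then $\Gamma_e^{W\oplus Z}\not\subseteq A_j$. Otherwise let $q_s=X_s$. The set $U=\bigcup_{q\in E}\Gamma_e^{W\oplus q}$ is contained in $A_j$ and is c.e. in $W$, again because $E$ is decidable. Since $A_j$ is not c.e. in $W$, there is $x\in A_j\setminus U$. If $x\in\Gamma_e^{W\oplus Z}$, then $x\in\Gamma_e^{W\oplus(Z{\restriction}a\times b)}$ for all large $a,b$. These rectangles are in $E$ by Lemma 5(a), so $x\in U$, a contradiction. Hence $x\in A_j\setminus\Gamma_e^{W\oplus Z}$.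

In both cases the requirement is met. By Lemma 5(b), $Z$ presents $\mathbb Y$. This proves Theorem 1, and with it Corollary 2. $\square$

The choices of $q_s$, $R$ and $h$ are far from effective, and this does no harm: at each stage only the single set $E(p_s)$ needs to be decidable, with no uniformity in $s$.

## $F_\sigma$ sets, enumerations, and sums of spheres

Recall that $F_\sigma$ sets are countable unions of closed sets and $G_\delta$ sets are their complements. The PA degrees are those computing an element of the class of completions of PA. This is a $\Pi^0_1$ class, hence closed, and it has no computable element.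

**Corollary 3.** Let $\mathbb Y$ be a nonempty Polish space.

1. Let $C\subseteq\omega^\omega$ be $F_\sigma$. If every presentation of $\mathbb Y$ computes an element of $C$, then $C$ has a computable element. Hence $\{\mathbf d:\mathbf d\text{ computes an element of }C\}$ is the spectrum of a nonempty Polish space iff $C$ has a computable element (and then it is the set of all degrees). In particular $\{\mathbf d:\mathbf d\ge\mathbf c\}$ is a Polish spectrum iff $\mathbf c=\mathbf 0$; the PA degrees are not a Polish spectrum; and $\operatorname{Spec}(\mathbb Y)$ is never contained in a countable union of cones above nonzero degrees.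
2. $\{\deg X:A\text{ is c.e. in }X\}$ is a Polish spectrum iff $A$ is c.e.
3. For every $Z_0\subseteq\omega$ there is $Z$ presenting $\mathbb Y$ such that every $f\le_TZ_0,Z$ is computable.
4. "$F_\sigma$" cannot be replaced by "$G_\delta$" in the first sentence of item 1.

**Proof of item 1.** Write $C=\bigcup_jC_j$ with $C_j$ closed. If $C$ had no computable element, Theorem 1 with $W=\emptyset$ would give $Z$ presenting $\mathbb Y$ and computing no element of $C$. This proves the first sentence. If the displayed set is $\operatorname{Spec}(\mathbb Y)$ for a nonempty $\mathbb Y$, then every presentation of $\mathbb Y$ computes an element of $C$, so $C$ has a computable element. Conversely, if $C$ has a computable element, the set consists of all degrees and is the spectrum of a one-point space.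

For the particular cases: a singleton is closed, which gives the statement on cones. The class of completions of PA is closed with no computable element. Countable sets are $F_\sigma$, so the first sentence applies to a set $C=\{c_0,c_1,\dots\}$ with $c_n$ of nonzero degree; $\operatorname{Spec}(\mathbb Y)$ being contained in the union of the cones above the $\deg(c_n)$ would mean that every presentation computes some $c_n$. The empty space makes no difference: its spectrum is $\emptyset$ or all degrees, whereas the cone above a nonzero degree and the set of PA degrees are nonempty and omit $\mathbf 0$.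

**Proof of item 2.** If $A$ is c.e., the set consists of all degrees, the spectrum of a one-point space. If $A$ is not c.e., Theorem 1 with $W=\emptyset$ and $A_0=A$ shows that every nonempty Polish space has a presentation $Z$ in which $A$ is not c.e., so the set is not its spectrum. It is not the spectrum of the empty space either, since it contains $\deg(A)$ and omits $\mathbf 0$.

**Proof of item 3.** The set $\{f\le_TZ_0:f\text{ noncomputable}\}$ is countable, hence $F_\sigma$, and has no computable element. By item 1, some $Z$ presenting $\mathbb Y$ computes none of its elements.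

**Proof of item 4.** The set $C$ of noncomputable functions is $G_\delta$, as its complement is countable, and it has no computable element. We need a nonempty space each of whose presentations computes an element of $C$, that is, a nonempty space with no computable presentation. For $S\subseteq\omega\setminus\{0\}$ let $\mathbb Y_S=\bigsqcup_{n\in S}S^n$ be the disjoint sum of $n$-spheres, a Polish space. Its connected components are the spheres $S^n$ with $n\in S$. A homeomorphism carries components to components, and spheres of different dimensions are not homeomorphic, so $\mathbb Y_S\not\cong\mathbb Y_{S'}$ for $S\ne S'$. On the other hand, a computable Polish space is the completion of its dense sequence, so it is determined up to isometry by its array of distances, and there are only countably many computable arrays. As there are uncountably many nonempty $S$, some $\mathbb Y_S$ with $S\ne\emptyset$ has no computable presentation. Every $Z$ presenting this $\mathbb Y_S$ is noncomputable, and it computes its own characteristic function, an element of $C$. $\square$
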